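# Gluing $1$ and $\chi$ in both orders: irreducible rank $2$ representations on curves over finite fields

## 1. The guess "yes", tried in genus $0$, $1$ and $2$

Suppose an irreducible two-dimensional $\ell$-adic representation of the fundamental group of a curve falls apart modulo $\ell$ into the trivial character and a character $\chi$. A standard lattice argument shows that $1$ and $\chi$ can then be glued nontrivially in both orders. Conversely, suppose that $1$ and $\chi$ can be glued in both orders. Must there be an irreducible $\ell$-adic representation behind this?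

The answer one would first guess is **yes**: one extension provides the upper right corner of a $2\times2$ matrix, the other provides the lower left corner, and it seems to remain only to fill in the matrix. Let us make the question precise and test the guess. It is posed by Gebhard Böckle and Chandrashekhar Khare in "Number of irreducible mod l rank 2 sheaves on curves over finite fields", arXiv:1606.03618 (2016).

Let $X$ be a smooth projective geometrically connected curve of genus $g$ over a finite field $\mathbb F_q$ of characteristic $p$, let $\ell\ne p$ be a prime, and put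
$$\pi=\pi_1(X),\qquad \bar X=X_{\overline{\mathbb F}_q},\qquad G=\pi_1(\bar X)\lhd\pi,\qquad \pi/G\cong\widehat{\mathbb Z}.$$
We write $F$ for the geometric Frobenius, both as generator of $\pi/G$ and as operator on $H^i(\bar X,\cdot)$. All representations and cochains are continuous.

**Definition 1.1.** A finite étale Galois cover $Y\to X$ with $Y$ connected is a geometric cover if $Y$ is geometrically connected over $\mathbb F_q$.

If $\Gamma=\mathrm{Gal}(Y/X)$, this means that $G$ still surjects onto $\Gamma$. So a character $\chi$ of finite order factors through a geometric cover if and only if $\chi(G)=\chi(\pi)$. Class field theory translates this: $\pi^{ab}$ is the profinite completion of $\mathrm{Pic}(X)$, with $\mathrm{Frob}_x$ (geometric) corresponding to $[x]$, and the image of $G$ in $\pi^{ab}$ is the finite group $\mathrm{Pic}^0(X)$. Hence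
$$\chi\text{ factors through a geometric cover}\iff \chi(\mathrm{Pic}^0(X))=\chi(\mathrm{Pic}(X)).$$

**Example.** The character $D\mapsto(-1)^{\deg D}$ of $\mathrm{Pic}(X)$ is trivial on $\mathrm{Pic}^0(X)$ and has image $\{\pm1\}$, so for $\ell\neq2$ it is not geometric; its cover is $X_{\mathbb F_{q^2}}$. If $\mathrm{Pic}(X)=\mathbb Z[\infty]\oplus\mathbb Z/3$ and $\chi$ is an isomorphism $\mathbb Z/3\cong\mu_3$ on the second summand, then $\chi$ is geometric exactly when $\chi(\infty)\in\mu_3$.

Throughout, $\chi:\pi\to\overline{\mathbb F}_\ell^{\,*}$ is a nontrivial character that factors through the Galois group of a geometric cover. In particular $\chi|_G\neq1$. Let $k$ be a finite field of characteristic $\ell$ containing the values of $\chi$, and let $k(\chi)$ be $k$ with $\pi$ acting through $\chi$. All dimensions below are unchanged when $k$ is enlarged.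

**Definition 1.2.** Let $\rho:\pi\to\mathrm{GL}_2(\overline{\mathbb Q}_\ell)$ be a representation. An integral model is a $\pi$-stable lattice over the ring of integers of a finite extension of $\mathbb Q_\ell$ over which $\rho$ is defined. Its reduction is the resulting representation over $\overline{\mathbb F}_\ell$.

**Example.** Let $\Gamma\subset\mathrm{GL}_2(\mathbb Z_\ell)$ be the group of matrices $\begin{pmatrix}a&b\\ \ell c&d\end{pmatrix}$ with $a,b,c,d\in\mathbb Z_\ell$. It preserves the lattice $\langle e_1,e_2\rangle$ and also $\langle e_1,\ell e_2\rangle$, because $e_1\mapsto ae_1+c(\ell e_2)$ and $\ell e_2\mapsto \ell b e_1+d(\ell e_2)$. The reductions are $\begin{pmatrix}\bar a&\bar b\\0&\bar d\end{pmatrix}$ and $\begin{pmatrix}\bar a&0\\ \bar c&\bar d\end{pmatrix}$. The reduction depends on the lattice, while its semisimplification $\bar a\oplus\bar d$ does not (Brauer–Nesbitt).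

**Known fact (a standard lattice argument going back to Ribet).** If there is an irreducible $\rho$ such that the semisimplification of a reduction of it is $1\oplus\chi$, then $H^1(\pi,\overline{\mathbb F}_\ell(\chi))$ and $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{-1}))$ are both nonzero.

**Question (the converse).** Suppose $H^1(\pi,\overline{\mathbb F}_\ell(\chi))$ and $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{-1}))$ are both nonzero. Is there an irreducible $\rho:\pi\to\mathrm{GL}_2(\overline{\mathbb Q}_\ell)$ such that the semisimplification of a reduction of an integral model of it is $1\oplus\chi$?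

To test this we turn the hypothesis into a statement about Frobenius. For a finite $k[\pi]$-module $M$ the maps $H^i(\pi,M)\to H^i(X,M)$ to étale cohomology are isomorphisms for $i\le1$ and injective for $i=2$; they respect cup products and connecting maps, and likewise for $G$ and $\bar X$. Since $\chi|_G\ne1$, we have $H^0(\bar X,k(\chi^{\pm1}))=0$, and by Poincaré duality $H^2(\bar X,k(\chi^{\pm1}))=0$. The first vanishing makes inflation–restriction collapse (and $\widehat{\mathbb Z}$ has cohomological dimension one), so restriction gives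
$$H^1(\pi,k(\chi^{\pm1}))\;\cong\;H^1(\bar X,k(\chi^{\pm1}))^F. \tag{1}$$
So the hypothesis says that $1$ is an eigenvalue of $F$ on both $H^1(\bar X,k(\chi^{\pm 1}))$. These two spaces are linked: the cup product gives a perfect pairing
$$\langle\,,\rangle:H^1(\bar X,k(\chi))\times H^1(\bar X,k(\chi^{-1}))\to H^2(\bar X,k)\cong k,\qquad \langle Fx,Fy\rangle=q\langle x,y\rangle, \tag{2}$$
because $F$ acts on $H^2(\bar X,k)$ as multiplication by $q$. Finally, by the Euler characteristic formula $\dim H^1(\bar X,k(\chi))=2g-2$.

*Genus $0$.* Here $G=1$, so no $\chi$ exists.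

*Genus $1$.* Here $H^1(\bar X,k(\chi))=0$, so by (1) the hypothesis is never satisfied. In genus at most one, then, the guess "yes" is vacuously right.

*Genus $2$.* Now $V=H^1(\bar X,k(\chi))$ is a plane. By (2), $1$ is an eigenvalue of $F$ on $H^1(\bar X,k(\chi^{-1}))$ if and only if $q$ is an eigenvalue of $F$ on $V$.

If $q\not\equiv1\pmod\ell$, the hypothesis says that $F$ on $V$ has the distinct eigenvalues $1$ and $q$.

If $q\equiv1\pmod\ell$, the hypothesis for $\chi^{-1}$ follows from that for $\chi$. The eigenvalues of $F$ are $1$ and some $\mu$, and there are three possibilities: $\mu\ne1$; $\mu=1$ with $F\ne1$; or $F=1$.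

Nothing seen so far distinguishes these possibilities. We shall see that the guess is wrong when $q\equiv1$ and $\mu\neq1$, and, for $\ell$ odd, right when $q\not\equiv 1$ and also when $q\equiv1$ and $F\neq1$ is unipotent. The case $F=1$ is not decided here.

## 2. Filling in the matrix modulo $\ell^2$ meets a cup product

Here is the sensible first attempt. Pick cocycles $\beta\in Z^1(\pi,k(\chi^{-1}))$ and $\gamma\in Z^1(\pi,k(\chi))$ with nonzero classes. Let $\mathcal O=W(k)$, and look for a homomorphism
$$\begin{pmatrix}a&b\\ \ell c&d\end{pmatrix}:\pi\to\mathrm{GL}_2(\mathcal O/\ell^2),\qquad \bar a=1,\quad\bar d=\chi,\quad \bar b=\beta\chi,\quad\bar c=\gamma,$$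
where bars denote reduction modulo $\ell$. The corners are chosen so that the off-diagonal relations hold modulo $\ell$. For example $\bar b(gh)=\bar b(h)+\bar b(g)\chi(h)$ is the cocycle relation $\beta(gh)=\beta(g)+\chi^{-1}(g)\beta(h)$ multiplied by $\chi(gh)$. Now look at the upper left entry. Writing $a=1+\ell u$ with $u:\pi\to k$, the relation $a(gh)=a(g)a(h)+\ell b(g)c(h)$ becomes
$$u(gh)-u(g)-u(h)=\bar b(g)\bar c(h)=\beta(g)\,\chi(g)\gamma(h)=(\beta\cup\gamma)(g,h).$$
So the attempt requires $\beta\cup\gamma=0$ in $H^2(\pi,k)$. In particular it requires $\beta\cup\gamma=0$ in $H^2(\bar X,k)\cong k$, that is, $\langle\gamma,\beta\rangle=0$. This is the exact point where the attempt can stop.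

If $\ell\nmid q-1$, the geometric part of the condition is automatic, since $\langle\gamma,\beta\rangle=\langle F\gamma,F\beta\rangle=q\langle\gamma,\beta\rangle$. If $\ell\mid q-1$ it is a genuine condition. In the genus $2$ case with $q\equiv1$ and $\mu\ne1$, the $1$-eigenlines for $\chi$ and $\chi^{-1}$ are in perfect duality under (2), so the condition fails for every choice of $\beta$ and $\gamma$.

There is still an apparent way out. We could allow ramified coefficients, or put a high power $\varpi^m$ in the lower left corner. Then $a$ modulo $\varpi^m$ is an arbitrary character congruent to $1$. Such a character of $\pi$ may fail to lift to a character modulo $\varpi^{m+1}$, and this failure might cancel the cup product. The key observation closes this exit: restricted to $G$, the character always lifts, because the maximal abelian pro-$\ell$ quotient of $G$ is $\mathbb Z_\ell^{2g}$, which is free. So nothing can cancel the part of $\beta\cup\gamma$ that lives in $H^2(\bar X,k)$.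

## 3. A simple eigenvalue of Frobenius, and three theorems

Call $(*)$ the following condition:

$$(*)\qquad \ell\mid q-1,\ \text{ and $1$ is an eigenvalue of $F$ on $H^1(\bar X,\overline{\mathbb F}_\ell(\chi))$ of algebraic multiplicity one.}$$

It can be read off an $L$-function. Because $H^0$ and $H^2$ of $\bar X$ with coefficients in $k(\chi)$ vanish, the trace formula (Deligne, SGA 4½, "Fonctions $L$ mod $\ell^n$") says
$$L(\chi,T):=\prod_x\bigl(1-\chi(x)T^{\deg x}\bigr)^{-1}=\det\bigl(1-FT\mid H^1(\bar X,k(\chi))\bigr), \tag{3}$$
the product being over closed points. So, given $\ell\mid q-1$, condition $(*)$ says that $L(\chi,T)\in\overline{\mathbb F}_\ell[T]$ has a simple zero at $T=1$.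

If $\ell\mid q-1$, then $\langle Fx,Fy\rangle=\langle x,y\rangle$. So the generalized eigenspace of $F$ for $\lambda$ on $H^1(\bar X,\chi)$ is orthogonal to that for $\lambda'$ on $H^1(\bar X,\chi^{-1})$ unless $\lambda\lambda'=1$. As (2) is perfect, the generalized $1$-eigenspaces on the two sides are in perfect duality. Hence $(*)$ is symmetric in $\chi$ and $\chi^{-1}$. Under $(*)$ both generalized $1$-eigenspaces are lines, hence equal to the $1$-eigenspaces, so by (1) both $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{\pm1}))$ are one-dimensional.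

**Theorem 1.** If an irreducible $\rho$ with reduction $1\oplus\chi$ (up to semisimplification) exists, then there are nonzero classes $\beta\in H^1(\pi,\overline{\mathbb F}_\ell(\chi^{-1}))$ and $\gamma\in H^1(\pi,\overline{\mathbb F}_\ell(\chi))$ with $\beta\cup\gamma=0$ in $H^2(\bar X,\overline{\mathbb F}_\ell)$. In particular, if $(*)$ holds, both $H^1$'s are nonzero but no such $\rho$ exists.

**Theorem 2.** Condition $(*)$ holds, with $\chi$ factoring through a geometric cover, for

* (a) $X:y^2=x^5+x^3+x-1$ over $\mathbb F_3$, $\ell=2$, and a certain $\chi$ of order $3$;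
* (b) $X:y^2=-(x^6+1)$ over $\mathbb F_7$, $\ell=3$, and a certain $\chi$ of order $4$.

Hence the answer to the Question is no: the converse does not hold for all $(X,\ell,\chi)$.

**Theorem 3.** Let $\ell$ be odd, and suppose both $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{\pm1}))$ are nonzero and at least one is one-dimensional. Then an irreducible $\rho$ as in the Question exists if and only if $(*)$ fails. In particular it always exists if moreover $\ell\nmid q-1$.

No claim of existence is made when both $H^1$'s have dimension at least $2$, or when $\ell=2$.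

## 4. The cup product obstruction at every depth: proof of Theorem 1

Let $\rho$ be irreducible, defined over a finite extension $E$ of $\mathbb Q_\ell$ with ring of integers $\mathcal O$, uniformizer $\varpi$ and residue field $k$. Enlarge $E$ so that $k$ contains the values of $\chi$. Fix a stable lattice.

**Step 1: put the image in a standard shape.** The purpose is to see both off-diagonal corners at once. Pick $\sigma\in\pi$ with $\chi(\sigma)\neq1$. The characteristic polynomial of $\rho(\sigma)$ reduces to $(T-1)(T-\chi(\sigma))$, so by Hensel its roots $\lambda_1\equiv1$ and $\lambda_2\equiv\chi(\sigma)$ lie in $\mathcal O$, and $\lambda_1-\lambda_2\in\mathcal O^*$. The idempotents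
$$e_1=\frac{\rho(\sigma)-\lambda_2}{\lambda_1-\lambda_2},\qquad e_2=\frac{\rho(\sigma)-\lambda_1}{\lambda_2-\lambda_1}$$
preserve the lattice and split it into two eigenlines. In a suitable basis $\rho(\sigma)=\mathrm{diag}(\lambda_1,\lambda_2)$; write $\rho=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. The $\mathcal O$-algebra $\mathcal A\subset M_2(\mathcal O)$ spanned by $\rho(\pi)$ contains $e_1$ and $e_2$. So it is the sum of its pieces $e_i\mathcal Ae_j$, that is,
$$\mathcal A=\begin{pmatrix}\mathcal O&B\\C&\mathcal O\end{pmatrix},$$
where $B$ and $C$ are the ideals spanned by the $b(g)$ and the $c(g)$. Both are nonzero: otherwise a coordinate line would be stable, contradicting irreducibility. Conjugation by a diagonal matrix over $E$ multiplies $B$ by a scalar and $C$ by its inverse. So we may assume $B=\mathcal O$. The product $BC\subset\mathcal O$ does not change, so the new $C$ is $\varpi^m\mathcal O$ with $m\ge0$. The new $\rho$ still has values in $\mathrm{GL}_2(\mathcal O)$ and corresponds to another stable lattice, so its reduction has the same semisimplification $1\oplus\chi$.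

If $m=0$, then $\mathcal A=M_2(\mathcal O)$, so the reduction spans $M_2(k)$ and is absolutely irreducible, a contradiction. So $m\ge1$. Then $\bar a$ and $\bar d$ are characters with $\{\bar a,\bar d\}=\{1,\chi\}$. Since $\bar a(\sigma)=1\ne\chi(\sigma)$, we get $\bar a=1$ and $\bar d=\chi$. Put $c'=\varpi^{-m}c$.

**Step 2: extract two nonzero classes.** From $b(gh)=a(g)b(h)+b(g)d(h)$ and $c(gh)=c(g)a(h)+d(g)c(h)$ we get, modulo $\varpi$,
$$\bar b(gh)=\bar b(h)+\bar b(g)\chi(h),\qquad \bar c'(gh)=\bar c'(g)+\chi(g)\bar c'(h).$$
Thus
$$\beta:=\bar b\,\chi^{-1}\in Z^1(\pi,k(\chi^{-1})),\qquad\gamma:=\bar c'\in Z^1(\pi,k(\chi)).$$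
Both are nonzero functions, because $B=\mathcal O$ and $C=\varpi^m\mathcal O$, and both vanish at $\sigma$. A coboundary $g\mapsto x(\chi^{\pm1}(g)-1)$ vanishing at $\sigma$ has $x=0$. So both classes are nonzero, and by (1) they stay nonzero on $\bar X$.

**Step 3: show $\beta\cup\gamma=0$ on $\bar X$.** The purpose is to recognize the cup product as an obstruction that vanishes on $G$. We have $a(gh)=a(g)a(h)+\varpi^mb(g)c'(h)$. So $a$ modulo $\varpi^m$ is a character with values in $1+\varpi(\mathcal O/\varpi^m)$. Modulo $\varpi^{m+1}$, since $a\equiv1\pmod\varpi$,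
$$a(gh)a(g)^{-1}a(h)^{-1}=1+\varpi^m\,\bar b(g)\bar c'(h)=1+\varpi^m(\beta\cup\gamma)(g,h), \tag{4}$$
because $(\beta\cup\gamma)(g,h)=\beta(g)\chi(g)\gamma(h)=\bar b(g)\bar c'(h)$.

Restrict to $G$. The group $1+\varpi(\mathcal O/\varpi^m)$ is a finite abelian $\ell$-group, so $a|_G$ modulo $\varpi^m$ factors through the maximal pro-$\ell$ quotient of $G^{ab}$, which is $\cong\mathbb Z_\ell^{2g}$ since $\ell\ne p$. Lifting the images of a basis, we obtain a character $\tilde a:G\to1+\varpi(\mathcal O/\varpi^{m+1})$ congruent to $a$ modulo $\varpi^m$. Write $a/\tilde a=1+\varpi^mu$ with $u:G\to k$ continuous. As $\tilde a$ is multiplicative, (4) becomes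
$$u(gh)-u(g)-u(h)=(\beta\cup\gamma)(g,h)\qquad(g,h\in G).$$
So $\beta\cup\gamma$ is a coboundary on $G$. It vanishes in $H^2(G,k)$, hence in $H^2(\bar X,k)$. This proves the first assertion.

**Step 4: contradict $(*)$.** Assume $(*)$. Then both $H^1$'s are nonzero, by Section 3. By (1), $\beta$ and $\gamma$ restrict to nonzero elements of the $1$-eigenspaces of $F$. Under $(*)$ these equal the generalized $1$-eigenspaces and are lines in perfect duality, so $\langle\gamma,\beta\rangle\ne0$. But $\langle\gamma,\beta\rangle=\pm\,\beta\cup\gamma=0$, a contradiction. $\blacksquare$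

Steps 1 and 2 reprove the Known fact. Step 3 is the extra information that it omits.

## 5. Two curves of genus two: proof of Theorem 2

**Lemma 5.1.** Let $g=2$, let $K$ be the canonical class, and suppose $\chi|_{\mathrm{Pic}^0(X)}\ne1$. Then
$$L(\chi,T)=1+\Bigl(\sum_{x\in X(\mathbb F_q)}\chi(x)\Bigr)T+q\,\chi(K)\,T^2.$$

*Proof.* Expanding the product, $L(\chi,T)=\sum_{D\ge0}\chi(D)T^{\deg D}$ over effective divisors. A class $[D]$ contains $\frac{q^{h^0(D)}-1}{q-1}$ of them. The sum of $\chi$ over all classes of a given degree is $0$: these classes form a coset of $\mathrm{Pic}^0(X)$ (or the empty set), and $\sum_{c\in\mathrm{Pic}^0(X)}\chi(c)$ is unchanged when multiplied by a value $\chi(c_0)\ne1$. In degree $d\ge3$, $h^0=d-1$ is constant, so the coefficient is $0$. In degree $2$, Riemann–Roch gives $h^0(D)=1+h^0(K-D)$, which is $2$ for $[D]=K$ and $1$ otherwise. So $K$ contains $q+1$ effective divisors, each other class contains one, and the coefficient is $q\chi(K)+\sum_{\deg=2}\chi=q\chi(K)$. The effective divisors of degree $1$ are the rational points. $\square$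

*What to look for.* When $\ell\mid q-1$, the lemma gives $L(\chi,T)=1+ST+\chi(K)T^2$ in characteristic $\ell$, with $S=\sum_{x\in X(\mathbb F_q)}\chi(x)$. It vanishes at $T=1$ if and only if $S=-1-\chi(K)$, and then $L(\chi,T)=(1-T)(1-\chi(K)T)$. So in genus $2$ with $\ell\mid q-1$, condition $(*)$ says exactly
$$S=-1-\chi(K)\quad\text{and}\quad\chi(K)\ne1.$$
One way to achieve this is a single rational point $\infty$ with $K=2[\infty]$ and $\chi(\infty)=\omega$ of order $3$, since $1+\omega+\omega^2=0$. Another way is to have no rational point and $\chi(K)=-1\neq 1$. These are examples (a) and (b).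

*The class number.* Let $h=\#\mathrm{Pic}^0(X)$ and $N_i=\#X(\mathbb F_{q^i})$. By the count above, there are $(q+1)+(h-1)$ effective divisors of degree $2$. On the other hand there are $\frac{N_1(N_1+1)}2$ sums of two rational points and $\frac{N_2-N_1}2$ closed points of degree $2$. Together these are $\frac{N_1^2+N_2}2$. Thus
$$h=\tfrac12(N_1^2+N_2)-q. \tag{5}$$

### 5.1. The curve $y^2=x^5+x^3+x-1$ over $\mathbb F_3$, with $\ell=2$

Let $f=x^5+x^3+x-1$. Then $f(0)=f(1)=f(2)=-1$, which is not a square in $\mathbb F_3$. There is one point $\infty$ at infinity, so $X(\mathbb F_3)=\{\infty\}$ and $N_1=1$, once we know that $f$ is separable.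

Let $\mathbb F_9=\mathbb F_3(i)$, $i^2=-1$. A nonzero $z\in\mathbb F_9$ is a square if and only if $z^4=1$, that is, $N(z)=z\bar z=z\cdot z^3=1$. Cubing is conjugation on $\mathbb F_9$, so:

* $f(i)=i-i+i-1=-1+i$, of norm $2=-1$;
* for $z=1+i$: $z^2=-i$, $z^3=1-i$, $z^5=(1-i)(-i)=-1-i$, so $f(z)=(-1-i)+(1-i)+(1+i)-1=-i$, of norm $1$;
* for $z=-1+i$: $z^2=i$, $z^3=-1-i$, $z^5=(-1-i)i=1-i$, so $f(z)=(1-i)+(-1-i)+(-1+i)-1=-2-i=1-i$, of norm $-1$.

The values at the conjugates are the conjugate values, with the same norms. So $f$ has no zero in $\mathbb F_9$, hence no irreducible factor of degree at most $2$. A quintic with this property is irreducible, and over a finite field it is then separable, so $X$ has genus $2$. Over $\mathbb F_9$ we count $\infty$, two points above each $x\in\mathbb F_3$ (as $-1=i^2$), and two points above each of $1\pm i$: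
$$N_2=1+3\cdot2+2\cdot2=11,\qquad h=\frac{1+11}2-3=3.$$
So $\mathrm{Pic}(X)=\mathbb Z[\infty]\oplus\mathrm{Pic}^0(X)$ with $\mathrm{Pic}^0(X)\cong\mathbb Z/3$. Moreover $K$ is the class of a fiber of $x$, so $K=2[\infty]$.

Let $\omega\in\mathbb F_4^*$ have order $3$. Define $\chi:\mathrm{Pic}(X)\to\mathbb F_4^*$ to be an isomorphism $\mathrm{Pic}^0(X)\cong\mu_3$ on $\mathrm{Pic}^0(X)$, with $\chi(\infty)=\omega$. Then $\chi(\mathrm{Pic}^0)=\chi(\mathrm{Pic})=\mu_3$, so $\chi$ factors through a geometric (cyclic cubic) cover. By Lemma 5.1, in characteristic $2$,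
$$L(\chi,T)=1+\omega T+3\omega^2T^2=1+\omega T+\omega^2T^2=(1-T)(1-\omega^2T),$$
where the last step uses $1+\omega^2=\omega$ in $\mathbb F_4$. As $\omega^2\ne1$, the zero at $T=1$ is simple, and $\ell=2$ divides $q-1=2$. So $(*)$ holds.

### 5.2. The curve $y^2=-(x^6+1)$ over $\mathbb F_7$, with $\ell=3$

The polynomial $x^6+1$ is separable over $\mathbb F_7$, so $g=2$. The nonzero squares in $\mathbb F_7$ are $1,2,4$. At $x=0$ the right side is $-1=6$; at $x\in\mathbb F_7^*$ it is $-2=5$; the leading coefficient is $-1$. All are nonsquares, so there are no rational points, finite or infinite: $N_1=0$.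

**Step 1: compute $N_2$ and $h$.** A nonzero $z\in\mathbb F_{49}$ is a square if and only if $z^{24}=1$, that is, if and only if $N(z)=z^8$ is a square in $\mathbb F_7$. Elements $z\in\mathbb F_7^*$ have $N(z)=z^2$, so they are squares in $\mathbb F_{49}$. Hence the points at infinity and those above $x\in\mathbb F_7$ number $2+14=16$. For $x\in\mathbb F_{49}\setminus\mathbb F_7$, the element $z=x^6$ runs through $\mu_8\setminus\{1\}$, each value being taken by six $x$. Here $\bar z=z^7=z^{-1}$, so
$$N(-(1+z))=N(1+z)=(1+z)(1+z^{-1})=2+z+z^{-1}.$$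

* $z=-1$: then $y=0$, giving $6$ points.
* $z=\pm i$ (order $4$): the norm is $2$, a square. Twelve values of $x$ with two $y$ each give $24$ points.
* $z$ of order $8$: $(z+z^{-1})^2=z^2+z^{-2}+2=2$, so $z+z^{-1}=\pm3$ and the norm is $5$ or $-1=6$, both nonsquares. There are no points.

So $N_2=16+6+24=46$, and (5) gives $h=23-7=16$.

**Step 2: find a character of order $4$.** We show that $\mathrm{Pic}^0(X)$ is not killed by $2$. If it were, then, having order $16$, it would be all of the $2$-torsion $J[2](\overline{\mathbb F}_7)$ of the Jacobian, and Frobenius would fix every $2$-torsion class. The Weierstrass points are $(\zeta,0)$ with $\zeta^6=-1$. They are defined over $\mathbb F_{49}$ because $\zeta^{12}=1$ and $12\mid48$, and Frobenius sends $\zeta$ to $\zeta^7=-\zeta$. Take $\zeta_1\ne\pm\zeta_2$ and put $P_j^{\pm}=(\pm\zeta_j,0)$. Since $2P\sim K$ for each Weierstrass point $P$, the class of $P_1^+-P_2^+$ is $2$-torsion, and Frobenius sends it to that of $P_1^--P_2^-$. If these classes were equal, then $P_1^++P_2^-\sim P_1^-+P_2^+$. These are distinct effective divisors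 of degree $2$, so their class has $h^0\ge2$ and is therefore $K$. The effective divisors in $K$ are exactly the fibers of $x$. But $P_1^++P_2^-$ is not a fiber, since $\zeta_1\ne-\zeta_2$. So $\mathrm{Pic}^0(X)$ is an abelian group of order $16$ that is not elementary. It has a character $\chi_0$ of order $4$, with image $\mu_4\subset\mathbb F_9^*$.

**Step 3: find a rational square root of $K$.** This provides a class of degree one on which we can prescribe $\chi$. Over $\mathbb F_{49}$ let $D$ (respectively $D'$) be the sum of the three Weierstrass points with $x^3=i$ (respectively $x^3=-i$). As $\zeta\mapsto-\zeta$, Frobenius maps $D$ to $D'$. The divisors of $x^3-i$ and of $y$ are $2D$ and $D+D'$, each minus three times the fiber at infinity. So $2D\sim3K$ and $D+D'\sim3K$, whence $D\sim D'$. Put $\theta=[D]-K$; it has degree $1$, satisfies $2\theta=3K-2K=K$, and is Galois invariant.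

It lies in $\mathrm{Pic}(X)$, because the obstruction lies in $H^2(\mathrm{Gal}(\mathbb F_{49}/\mathbb F_7),\mathbb F_{49}^*)=0$. Concretely, let $\tau$ be the conjugation. The function $\phi=(x^3-i)/y$ has divisor $D-D'$, and
$$\phi\cdot\tau(\phi)=\frac{x^6+1}{y^2}=-1.$$
Norms from $\mathbb F_{49}$ to $\mathbb F_7$ are surjective, so $-1=N(u)$ for some $u$, and $\phi/u$ has norm $1$. By Hilbert 90, $\phi/u=\eta/\tau(\eta)$ for a function $\eta$ on $X_{\mathbb F_{49}}$. Then $D-\mathrm{div}(\eta)$ is $\tau$-invariant: its conjugate is $D'-\mathrm{div}(\tau\eta)=(D-\mathrm{div}\,\phi)-(\mathrm{div}\,\eta-\mathrm{div}\,\phi)$. An invariant divisor comes from $X$.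

**Step 4: define $\chi$ and compute.** On $\mathrm{Pic}(X)=\mathbb Z\theta\oplus\mathrm{Pic}^0(X)$ let $\chi|_{\mathrm{Pic}^0}=\chi_0$ and $\chi(\theta)=\sqrt{-1}\in\mu_4$. Then $\chi(\mathrm{Pic}^0)=\chi(\mathrm{Pic})=\mu_4$, so $\chi$ factors through a geometric cover, and $\chi(K)=\chi(\theta)^2=-1$. By Lemma 5.1, in characteristic $3$,
$$L(\chi,T)=1-7T^2=1-T^2=(1-T)(1+T),$$
with a simple zero at $T=1$, and $3\mid q-1=6$. So $(*)$ holds. $\blacksquare$

By Theorem 1, in (a) and (b) both $H^1(\pi,\overline{\mathbb F}_\ell(\chi^{\pm1}))$ are nonzero and no irreducible $\rho$ exists. Base change to $\mathbb F_{q^r}$ leaves $G$, hence $\chi(G)$, unchanged and replaces $F$ by $F^r$. The eigenvalues become $1,\omega^{2r}$ in (a) and $1,(-1)^r$ in (b). So (a) with $3\nmid r$ and (b) with $r$ odd give infinitely many counterexamples.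

## 6. When all deformations are triangular: proof of Theorem 3

If $(*)$ holds, Theorem 1 says that no $\rho$ exists. For the other direction, let $\ell$ be odd, let both $H^1$'s be nonzero with one of them one-dimensional, and **assume that no irreducible $\rho$ exists**. We must prove $(*)$.

The plan is to deform one nonsplit extension $\bar\rho$. We show that its universal deformation ring $R$ is finite flat, with exactly as many relations as variables. If no characteristic zero point is irreducible, weights force the whole universal deformation to be upper triangular. Comparing obstructions for triangular and for arbitrary matrices then yields $\langle[z_0],\gamma\rangle\neq0$ for two explicit $F$-invariant classes, and this is $(*)$.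

### 6.1. The extension $\bar\rho$ and its deformation ring

If $\rho$ reduces to $1\oplus\chi^{-1}$, then its twist by the Teichmüller lift of $\chi$ reduces to $\chi\oplus1$, and conversely. Also $(*)$ is symmetric. So we may exchange $\chi$ and $\chi^{-1}$ and assume
$$\dim H^1(\pi,k(\chi))=1,\qquad s:=\dim H^1(\pi,k(\chi^{-1}))\ge1.$$
Let $\mathcal O=W(k)$ with uniformizer $\varpi=\ell$, and let $\tilde\chi$ be the Teichmüller lift of $\chi$. Fix $\sigma\in\pi$ with $\chi(\sigma)\ne1$, and let $z_0$ be a cocycle generating $H^1(\pi,k(\chi))$. Subtracting a coboundary, we may take $z_0(\sigma)=0$. Put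
$$\bar\rho=\begin{pmatrix}\chi&z_0\\0&1\end{pmatrix}.$$

**Step 1: $\bar\rho|_G$ is rigid enough.** By (1), $z_0|_G$ has nonzero class, so $\bar\rho|_G$ is nonsplit, also after enlarging $k$. The characters $\chi|_G$ and $1$ are distinct, and a second $G$-stable line would be a complement to the first. So the only $G$-stable line is the first coordinate line $\mathcal L$, on which $G$ acts by $\chi|_G\neq1$. Consequently $\mathrm{End}_G(\bar\rho)=k$: an endomorphism $f$ maps $\mathcal L$ into $\mathcal L$, say by the scalar $\mu$. If $f\ne\mu$, then $f-\mu$ factors through the quotient, on which $G$ acts trivially, and its image is a $G$-stable line with trivial action, a contradiction.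

**Definition 6.1.** For a complete noetherian local $\mathcal O$-algebra $A$ with residue field $k$, a deformation of $\bar\rho$ to $A$ (with determinant $\tilde\chi$) is a continuous lift $\pi\to\mathrm{GL}_2(A)$ of $\bar\rho$ with determinant $\tilde\chi$, up to conjugation by $1+M_2(\mathfrak m_A)$.

Since $\mathrm{End}_\pi(\bar\rho)=k$ and $\pi$ is topologically finitely generated, there is a universal one, over Mazur's universal deformation ring $R$, a complete noetherian local $\mathcal O$-algebra: deformations to $A$ correspond to local $\mathcal O$-algebra maps $R\to A$.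

**Example.** Deforming instead the trivial one-dimensional character of $\mathbb Z/\ell$, a deformation sends a generator to $1+x$ with $(1+x)^\ell=1$. So the universal ring is $\mathcal O[[x]]/((1+x)^\ell-1)$, with one variable and one relation. Modulo $\ell$ it is $k[x]/(x^\ell)$, so it is finite flat over $\mathcal O$ of rank $\ell$. We shall see that our $R$ has the same features: as many relations as variables, and finite flatness.

### 6.2. Cohomology of trace zero matrices

**Step 2: count dimensions.** For a finite $k[\pi]$-module $M$ let $h^i(M)=\dim H^i(X,M)$. The sequences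
$$0\to H^{i-1}(\bar X,M)_F\to H^i(X,M)\to H^i(\bar X,M)^F\to0$$
and the equality $\dim V_F=\dim V^F$ give $\sum_i(-1)^ih^i(M)=0$. Let $\mathrm{ad}^0$ be the trace zero endomorphisms of $\bar\rho$, with $\pi$ acting by conjugation, and $\mathfrak b\subset\mathrm{ad}^0$ those preserving $\mathcal L$, i.e. the upper triangular ones. Then
$$0\to k(\chi)\to\mathfrak b\to k\to0,\qquad0\to\mathfrak b\to\mathrm{ad}^0\to k(\chi^{-1})\to0. \tag{6}$$

*For $\mathrm{ad}^0$.* By Step 1 only scalars commute with $G$, and since $\ell$ is odd no nonzero scalar has trace zero. So $H^0(\bar X,\mathrm{ad}^0)=0$. The trace form makes $\mathrm{ad}^0$ self-dual ($\ell$ odd), so $H^2(\bar X,\mathrm{ad}^0)=0$ by Poincaré duality. Hence $h^0=h^3=0$, and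
$$n:=h^1(\mathrm{ad}^0)=h^2(\mathrm{ad}^0).$$

*For $\mathfrak b$.* We have $H^0(\bar X,\mathfrak b)=0$. Since $H^2(\bar X,k(\chi))=0$ and $H^3=0$ on $\bar X$, the first sequence in (6) gives $H^2(\bar X,\mathfrak b)\cong H^2(\bar X,k)$, on which $F$ acts by $q$. Let $\varepsilon=1$ if $\ell\mid q-1$ and $\varepsilon=0$ otherwise. Then $h^0(\mathfrak b)=0$ and $h^3(\mathfrak b)=\dim H^2(\bar X,\mathfrak b)_F=\varepsilon$, so
$$h^2(\mathfrak b)=h^1(\mathfrak b)+\varepsilon. \tag{7}$$
The map
$$\kappa:H^2(X,\mathfrak b)\to H^2(\bar X,\mathfrak b)^F\cong H^2(\bar X,k)^F$$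
is surjective onto a space of dimension $\varepsilon$, so $\dim\ker\kappa=h^1(\mathfrak b)$.

### 6.3. At most $n$ relations

**Step 3: present $R$ and bound the relations by $H^2$.** Deformations to $k[\epsilon]$ have the form $(1+\epsilon\varphi)\bar\rho$ with $\varphi\in Z^1(\pi,\mathrm{ad}^0)$, up to coboundaries (conjugating by scalars does nothing, and $\mathrm{ad}=\mathrm{ad}^0\oplus k$ as $\ell$ is odd). So the relative tangent space of $R$ is $H^1(\pi,\mathrm{ad}^0)=H^1(X,\mathrm{ad}^0)$, of dimension $n$. Write $R=P/J$ with $P=\mathcal O[[x_1,\dots,x_n]]$ and $P\to R$ an isomorphism on relative cotangent spaces $\mathfrak m/(\mathfrak m^2,\varpi)$.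

Consider $0\to J/\mathfrak m_PJ\to P/\mathfrak m_PJ\to R\to0$. The kernel is a finite-dimensional $k$-vector space of square zero, killed by $\mathfrak m_P$. All rings here are profinite, so $\mathrm{GL}_2(P/\mathfrak m_PJ)\to\mathrm{GL}_2(R)$ has a continuous set-theoretic section, and $\rho^{univ}$ lifts to a continuous map $\tilde\rho:\pi\to\mathrm{GL}_2(P/\mathfrak m_PJ)$. Its determinant is $\tilde\chi(g)(1+j(g))$ with $j(g)\in J/\mathfrak m_PJ$. Dividing by the scalar $1+j(g)/2$, whose square is $1+j(g)$, we may assume $\det\tilde\rho=\tilde\chi$. Then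
$$\tilde\rho(g)\tilde\rho(h)\tilde\rho(gh)^{-1}=1+\mathfrak c(g,h)$$
defines a $2$-cocycle $\mathfrak c$ with values in $\mathrm{ad}^0\otimes J/\mathfrak m_PJ$. Its class is independent of the choice of $\tilde\rho$, and it is $0$ exactly when some lift is a homomorphism with determinant $\tilde\chi$. Evaluating on $\varphi\in\mathrm{Hom}(J/\mathfrak m_PJ,k)$ we get a linear map
$$\mathrm{Obs}:\mathrm{Hom}(J/\mathfrak m_PJ,k)\to H^2(\pi,\mathrm{ad}^0)\subset H^2(X,\mathrm{ad}^0).$$

*$\mathrm{Obs}$ is injective (Mazur).* Let $\varphi\ne0$ with $\mathrm{Obs}(\varphi)=0$. Let $P_\varphi=(P/\mathfrak m_PJ)/\ker\varphi$, an extension of $R$ with kernel $k$. Then $\rho^{univ}$ lifts to a deformation over $P_\varphi$. By universality the lift comes from a map $R\to P_\varphi$ whose composite with $P_\varphi\to R$ is the identity. As $P\to P_\varphi\to R$ are surjective and the composite is an isomorphism on relative cotangent spaces, so is $P_\varphi\to R$, and hence so is the section. So the section is surjective, and it is injective, hence bijective. Then $P_\varphi\to R$ is bijective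 too, contradicting its kernel $k\ne0$.

So $\dim J/\mathfrak m_PJ\le n$, and by Nakayama $J$ is generated by at most $n$ elements.

### 6.4. $R$ is finite flat over $\mathcal O$

**Step 4: it suffices that $\dim R/\varpi=0$.** Let $J$ be minimally generated by $r\le n$ elements. If $\dim R/\varpi=0$, these together with $\varpi$ cut the regular ring $P$, of dimension $n+1$, down to dimension $0$. So $r=n$, and the $n+1$ elements are a system of parameters of a Cohen–Macaulay ring, hence a regular sequence. Therefore $\varpi$ is a nonzero divisor on $R=P/J$, so $R$ is flat. It is finite over $\mathcal O$ because $R/\varpi$ has finite length. And $\dim J/\mathfrak m_PJ=n$ exactly.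

**Step 5: a curve in characteristic $\ell$ would have finite geometric monodromy.** Suppose $\dim R/\varpi\ge1$. Then there is a prime $\mathfrak p\ni\varpi$ with $\dim R/\mathfrak p=1$. The normalization of $R/\mathfrak p$ is finite over it and is a complete discrete valuation ring $k'[[t]]$ with $k'$ finite. Pushing $\rho^{univ}$ forward (with a representative reducing to $\bar\rho$) gives $\rho_{\mathfrak p}:\pi\to\mathrm{GL}_2(k'[[t]])$. By de Jong's theorem (A. J. de Jong, *A conjecture on arithmetic fundamental groups*, Israel J. Math. 121 (2001), proved there for $\mathrm{GL}_2$; for $\ell>2$ and all ranks see Gaitsgory, *On de Jong's conjecture*, Israel J. Math. 157 (2007)), $\rho_{\mathfrak p}(G)$ is finite. So the eigenvalues of $\rho_{\mathfrak p}(g)$, $g\in G$, are roots of unity, and traces on $G$ are algebraic over $k'$. An element of $k'[[t]]$ algebraic over $k'$ lies in $k'$ and equals its reduction, so the traces on $G$ are $1+\chi$. The determinant is $\chi$. By Brauer–Nesbitt, the semisimplification of $\rho_{\mathfrak p}|_G$ over $k'((t))$ is $1\oplus\chi|_G$.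

**Step 6: $\rho_{\mathfrak p}$ is upper triangular.** For some $\psi\in\{1,\chi|_G\}$ the subspace on which $G$ acts by $\psi$ is nonzero. It is a line, as each of the two distinct characters occurs once. It is $\pi$-stable: for $x\in\pi$, $h\in G$ and $v$ in the line, $hxv=x(x^{-1}hx)v=\psi(x^{-1}hx)xv=\psi(h)xv$, because $\psi$ extends to $\pi$. Its intersection with $k'[[t]]^2$ is a direct summand that reduces to a $G$-stable line of $\bar\rho\otimes k'$, hence to $\mathcal L\otimes k'$ by Step 1. So $\psi=\chi|_G$, and the summand is spanned by $(1,w)$ with $w\in tk'[[t]]$. Conjugating by $\begin{pmatrix}1&0\\w&1\end{pmatrix}^{-1}\in1+tM_2(k'[[t]])$ we reach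
$$\rho_{\mathfrak p}=\begin{pmatrix}\chi d^{-1}&b\\0&d\end{pmatrix},\qquad d|_G=1,\quad d\equiv1,\quad b\equiv z_0\pmod t.$$

**Step 7: $d=1$.** From $b(gh)=\chi d^{-1}(g)\,b(h)+b(g)d(h)$ we see that $b/d$ is a cocycle in $k'[[t]](\chi d^{-2})$. Its class is nonzero, because its reduction modulo $t$ is $[z_0]\neq0$. Its restriction to $G$ is nonzero, since $H^0(G,k'[[t]](\chi))=0$ kills the kernel of restriction. A continuous cochain with values in $k'[[t]](\chi)=\prod_jk'(\chi)t^j$ is a sequence of cochains with values in $k'(\chi)$. So
$$H^1(G,k'[[t]](\chi))=H^1(\bar X,k'(\chi))\otimes_{k'}k'[[t]].$$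
Let $v\ne0$ be the restriction of our class. It is invariant for the Frobenius action of the module $k'[[t]](\chi d^{-2})$, which is $\delta^{-2}F$ with $\delta=d(F)\in1+tk'[[t]]$. So $Fv=\delta^2v$, and $\delta^2$ is an eigenvalue of $F$ on $H^1(\bar X,k'(\chi))$. It is therefore algebraic over $k'$, hence constant, and $\delta^2=1$. As $\delta\equiv1\pmod t$ and $\ell$ is odd, $\delta=1$. As $d$ factors through $\pi/G$, $d=1$.

**Step 8: $\rho_{\mathfrak p}$ is constant, a contradiction.** This is where $\dim H^1(\pi,k(\chi))=1$ enters. As in Step 7, $H^1(\pi,k'[[t]](\chi))=H^1(\pi,k'(\chi))\otimes k'[[t]]=k'[[t]]\cdot[z_0]$. So $[b]=\lambda[z_0]$, and reducing modulo $t$ gives $\lambda\in1+tk'[[t]]$. Write $b-\lambda z_0=(\chi-1)w$ with $w\in k'[[t]]$. Modulo $t$ the left side is $0$, so $w\in tk'[[t]]$. Conjugating by a suitable $\begin{pmatrix}1&\pm w\\0&1\end{pmatrix}$ replaces $b$ by $\lambda z_0$, and conjugating by $\mathrm{diag}(\lambda^{-1},1)$ replaces $\lambda z_0$ by $z_0$. All conjugations are by elements of $1+tM_2(k'[[t]])$, whose entries lie in $A_0=k+tk'[[t]]$,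 a complete noetherian local ring with residue field $k$ (it is finite over $k[[t]]$). The map $R\to k'[[t]]$ has image in $A_0$. So the deformation of $\bar\rho$ to $A_0$ that it defines is the constant one, and by universality $R\to k'[[t]]$ factors through $k$. But $R/\mathfrak p$, of dimension $1$, injects into $k'[[t]]$. This contradiction proves $\dim R/\varpi=0$, so by Step 4, $R$ is finite flat over $\mathcal O$ and $\dim J/\mathfrak m_PJ=n$.

### 6.5. The reducibility ideal vanishes

Since $\bar\rho(\sigma)=\mathrm{diag}(\chi(\sigma),1)$ has distinct eigenvalues, Hensel lets us conjugate $\rho^{univ}$ by $1+M_2(\mathfrak m_R)$ so that $\rho^{univ}(\sigma)$ is diagonal. Write $\rho^{univ}=\begin{pmatrix}a&b\\c&d\end{pmatrix}$.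

**Definition 6.2.** The reducibility ideal $I\subset R$ is the ideal generated by all $c(g)$, $g\in\pi$.

Suppose a deformation over $A$ stabilizes a direct summand line lifting $\mathcal L$. It is spanned by $(1,w)$ with $w\in\mathfrak m_A$. Stability under $\sigma=\mathrm{diag}(\lambda_1,\lambda_2)$ gives $(\lambda_1-\lambda_2)w=0$, so $w=0$, because $\lambda_1-\lambda_2$ is a unit. Thus these deformations are exactly those factoring through $R/I$.

**Example.** For the group $\Gamma$ of Section 1, acting on $\langle e_1,e_2\rangle$, the ideal generated by the lower left entries is $\ell\mathbb Z_\ell$: the representation stabilizes the line of $e_1$ modulo $\ell$, but not modulo $\ell^2$.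

**Step 9: every characteristic zero point is triangular.** We claim $I=0$. Let $E'$ be a finite extension of $\mathrm{Frac}\,\mathcal O$, with integers $\mathcal O'$ and residue field $k'$, large enough that $R\otimes_{\mathcal O}E'$ is a product of Artinian local rings $R_\lambda$ with residue field $E'$. As $R$ is flat, $R\hookrightarrow\prod_\lambda R_\lambda$, so it suffices to show $IR_\lambda=0$ for each $\lambda$. The point $\lambda$ is a map $R\to\mathcal O'$ ($R$ is finite over $\mathcal O$), and it gives $\rho_\lambda:\pi\to\mathrm{GL}_2(\mathcal O')$ with reduction $\bar\rho\otimes k'$, of semisimplification $1\oplus\chi$. By our standing assumption $\rho_\lambda$ is reducible, over $E'$ after a finite enlargement. The saturated stable line reduces to $\mathcal L\otimes k'$, so the argument after Definition 6.2 gives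
$$\rho_\lambda=\begin{pmatrix}a_\lambda&b_\lambda\\0&d_\lambda\end{pmatrix},\qquad\psi:=a_\lambda/d_\lambda\ \text{ reducing to }\chi.$$

**Step 10: an upper right class fixes a weight.** Since $\mathrm{Pic}^0(X)$ is finite, $\psi|_G$ has finite order. Choose an element of $\pi^{ab}$ mapping to $F$, let $\tau$ be the value of $\psi$ on it, and let $\nu$ be the character with $\nu|_G=1$ and $\nu(F)=\tau$. Then $\psi=\psi_0\nu$ with $\psi_0$ of finite order. The class of $b_\lambda/d_\lambda$ in $H^1(\pi,\mathcal O'(\psi))$ is nonzero, because its reduction is $[z_0]\ne0$. This module is torsion-free, because its torsion killed by a uniformizer is a quotient of $H^0(\pi,k'(\chi))=0$. So $H^1(\pi,E'(\psi))\ne0$. As $\psi|_G\ne1$, we have $H^0(G,E'(\psi))=0$, so this group injects into $H^1(\bar X,E'(\psi))^F$. Hence $F$ has eigenvalue $1$ on $H^1(\bar X,E'(\psi))$: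
$$\tau\beta_1=1\quad\text{with $\beta_1$ an eigenvalue of $F$ on }H^1(\bar X,E'(\psi_0)).$$

**Step 11: a lower left class would fix the opposite weight.** Suppose $IR_\lambda\ne0$. By Nakayama $IR_\lambda/\mathfrak m_\lambda IR_\lambda\neq0$. Dividing further by a hyperplane, we get a quotient $A$ of $R_\lambda$ in which $IA\cong E'$ is killed by the maximal ideal. In $A$ the relation for $c$ reads $c(gh)=c(g)a_\lambda(h)+d_\lambda(g)c(h)$, since $c$ takes values in $IA$. Dividing by $a_\lambda(gh)$,
$$\frac{c}{a_\lambda}(gh)=\frac c{a_\lambda}(g)+\psi^{-1}(g)\frac c{a_\lambda}(h).$$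
So $c/a_\lambda$ is a cocycle in $E'(\psi^{-1})$. It is nonzero, since the $c(g)$ generate $IA$, and it vanishes at $\sigma$. As $\psi(\sigma)\ne1$, it is not a coboundary. As $\psi|_G\ne1$, it stays nonzero on $G$, and $F$ has eigenvalue $1$ on $H^1(\bar X,E'(\psi^{-1}))$: $\tau^{-1}\beta_2=1$ with $\beta_2$ an eigenvalue of $F$ on $H^1(\bar X,E'(\psi_0^{-1}))$.

Multiplying, $\beta_1\beta_2=1$. But $\psi_0^{\pm1}$ have finite order, so $H^1(\bar X,E'(\psi_0^{\pm1}))$ is a direct factor of $H^1$ of a finite étale cover. By Weil, $\beta_1$ and $\beta_2$ have complex absolute value $q^{1/2}$, so $|\beta_1\beta_2|=q\ne1$. This contradiction shows $IR_\lambda=0$ for all $\lambda$, hence $I=0$.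

### 6.6. Comparing triangular and full obstructions

Since $I=0$, the representation $\rho^{univ}$, and so every deformation of $\bar\rho$, is upper triangular.

**Step 12: first order.** Every class in $H^1(\pi,\mathrm{ad}^0)$ corresponds to a deformation to $k[\epsilon]$, which is represented by $(1+\epsilon\varphi)\bar\rho$ with $\varphi\in Z^1(\pi,\mathfrak b)$. So $H^1(X,\mathfrak b)\to H^1(X,\mathrm{ad}^0)$ is surjective. Part of the long exact sequence of (6) is
$$0=H^0(X,k(\chi^{-1}))\to H^1(X,\mathfrak b)\to H^1(X,\mathrm{ad}^0)\to H^1(X,k(\chi^{-1}))\xrightarrow{\ \partial\ }H^2(X,\mathfrak b)\to H^2(X,\mathrm{ad}^0).$$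
Hence the first map is bijective, $h^1(\mathfrak b)=n$, and $\partial$ is injective.

**Step 13: second order.** Lift $\rho^{univ}$ as in Step 3, but by upper triangular matrices: a continuous section of the map of upper triangular groups over $P/\mathfrak m_PJ\to R$ exists, and dividing by scalars corrects the determinant and keeps the shape. The resulting cocycle has values in $\mathfrak b\otimes J/\mathfrak m_PJ$ and gives a linear map
$$\mathrm{Obs}_B:\mathrm{Hom}(J/\mathfrak m_PJ,k)\to H^2(X,\mathfrak b)$$
whose composite with $H^2(X,\mathfrak b)\to H^2(X,\mathrm{ad}^0)$ is $\mathrm{Obs}$. By Steps 3, 4 and 8, $\mathrm{Obs}$ is an injection between spaces of dimension $n$, hence bijective. Let $\mathcal V=\mathrm{im}\,\mathrm{Obs}_B$. Then $\dim\mathcal V=n$; the map $H^2(X,\mathfrak b)\to H^2(X,\mathrm{ad}^0)$ is surjective with kernel $\mathrm{im}\,\partial$; and $\mathcal V\cap\mathrm{im}\,\partial=0$. By (7) and Step 12,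
$$\dim\mathrm{im}\,\partial=h^2(\mathfrak b)-n=h^1(\mathfrak b)+\varepsilon-n=\varepsilon,$$
and since $\partial$ is injective, $s=\varepsilon$. As $s\ge1$, we get $\varepsilon=1$, that is, $\ell\mid q-1$, and $s=1$.

**Step 14: $\mathcal V=\ker\kappa$.** The reason is again that characters of $G$ lift. Let $\varphi\in\mathrm{Hom}(J/\mathfrak m_PJ,k)$ be nonzero, with $P_\varphi$ as in Step 3, and let $\tilde d$ be the lower right entry of the triangular lift over $P_\varphi$. The lower right entry of $\tilde\rho(g)\tilde\rho(h)\tilde\rho(gh)^{-1}$ is $\tilde d(g)\tilde d(h)\tilde d(gh)^{-1}$. So the image of $\mathrm{Obs}_B(\varphi)$ under $\mathfrak b\to k$ is, up to sign, the obstruction to lifting the character $d:\pi\to1+\mathfrak m_R$ to $1+\mathfrak m_{P_\varphi}$. On $G$, $d$ factors through $\mathbb Z_\ell^{2g}$, since $1+\mathfrak m_R$ is abelian pro-$\ell$. Lifting the images of a basis gives a character $d':G\to1+\mathfrak m_{P_\varphi}$ lifting $d|_G$, and writing $\tilde d/d'=1+u$ with $u:G\to k$ exhibits the obstruction on $G$ as a coboundary. So it vanishes in $H^2(G,k)$,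 hence in $H^2(\bar X,k)$, that is, $\kappa(\mathcal V)=0$. Finally $\dim\ker\kappa=h^1(\mathfrak b)=n=\dim\mathcal V$, so $\mathcal V=\ker\kappa$.

**Step 15: a nonzero cup product.** Let $\gamma\ne0$ generate $H^1(X,k(\chi^{-1}))$. Then $\partial\gamma\ne0$, and $\mathcal V\cap\mathrm{im}\,\partial=0$. So $\partial\gamma\notin\mathcal V=\ker\kappa$, that is, $\kappa(\partial\gamma)\ne0$. We compute this class. Let $H=\mathrm{diag}(1,-1)$, and let $E_{12}$, $E_{21}$ be the matrix units. From $\bar\rho^{-1}=\begin{pmatrix}\chi^{-1}&-\chi^{-1}z_0\\0&1\end{pmatrix}$ we get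
$$g\cdot E_{21}=\bar\rho(g)E_{21}\bar\rho(g)^{-1}=\chi^{-1}(g)E_{21}+z_0(g)\chi^{-1}(g)H-\chi^{-1}(g)z_0(g)^2E_{12}.$$
Modulo $k(\chi)=kE_{12}$, sequence (6) becomes $0\to k\to\mathrm{ad}^0/k(\chi)\to k(\chi^{-1})\to0$, where $k=\mathfrak b/k(\chi)$ is spanned by $H$. The image of $\partial\gamma$ in $H^2(X,k)$ is the connecting image of $\gamma$ for this sequence. Lift the cocycle $\gamma$ to $g\mapsto\gamma(g)E_{21}$. Its coboundary at $(g,h)$ is
$$\gamma(h)\,g\cdot E_{21}-\gamma(gh)E_{21}+\gamma(g)E_{21}=z_0(g)\chi^{-1}(g)\gamma(h)\,H=(z_0\cup\gamma)(g,h)\,H.$$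
So $\kappa(\partial\gamma)=\pm\,[z_0]\cup\gamma|_{\bar X}$, and $\langle[z_0],\gamma\rangle\ne0$.

**Step 16: the eigenvalue $1$ is simple.** We know $\ell\mid q-1$ from Step 13, and $F\gamma=\gamma$ on $\bar X$ by (1). For every $x\in H^1(\bar X,k(\chi))$,
$$\langle Fx-x,\gamma\rangle=\langle Fx,F\gamma\rangle-\langle x,\gamma\rangle=(q-1)\langle x,\gamma\rangle=0.$$
So $[z_0]\notin(F-1)H^1(\bar X,k(\chi))$ by Step 15. By (1), $\ker(F-1)=H^1(\pi,k(\chi))=k[z_0]$ is a line. Hence $F$ has a single Jordan block for the eigenvalue $1$. If that block had size at least $2$, its eigenvector $[z_0]$ would lie in the image of $F-1$. So the block has size one, and the algebraic multiplicity of the eigenvalue $1$ is one. This is $(*)$. $\blacksquare$
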